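
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Gromov--Witten classes of a symplectic sum\\ that differ by rim tori of infinite order}


\begin{abstract}
Let $Z=X\#_VY$ be a symplectic sum. A conjecture stated by Tehrani and Zinger asserts that two classes in
$H_2(Z;\mathbb Z)$ with nonzero Gromov--Witten invariants that become equal in $X\cup_VY$ differ by a torsion class.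
We disprove it in dimension $4$, with $V$ a connected torus and genus-$1$ invariants. The sum contains a piece
(mapping torus of a surface map $\varphi$)${}\times S^1$. Outside one homology class, the genus-$1$ curves that matter
are the tori over fixed points of $\varphi$, they are counted with the sign of $\det(1-d\varphi)$, and the amount by which $\varphi$
rotates on the way to a fixed point determines the rim torus by which its class is shifted. We also prove two
restrictions in the direction of the conjecture, realize arbitrary finite patterns of nonvanishing, and give
counterexamples in every even dimension $\ge4$.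
\end{abstract}

\section{The question and the answer}

\subsection{Rim tori}

Let $(X,\omega_X)$ and $(Y,\omega_Y)$ be compact symplectic manifolds of the same dimension. Let $V$ be a compact
symplectic submanifold of real codimension $2$ in both, with the same restricted symplectic form and with
\begin{equation}\label{eq:normal}
c_1(\mathcal N_XV)+c_1(\mathcal N_YV)=0\in H^2(V;\mathbb Z),
\end{equation}
so that $\mathcal N_XV\otimes\mathcal N_YV$ is a trivial complex line bundle. The symplectic sum
$(Z,\omega_Z)=(X\#_VY,\omega_\#)$ is a smooth fiber $\mathcal Z_\lambda$ of a symplectic fibration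
$\pi:\mathcal Z\to\Delta$ over a disk whose singular fiber is $\mathcal Z_0=X\cup_VY$. Topologically, $Z$ is obtained by
removing tubular neighborhoods of $V$ from $X$ and $Y$ and gluing along the boundaries, which are circle bundles over
$V$. The collapsing map $q:X\#_VY\to X\cup_VY$ contracts the circles in the neck. Put
\[
\mathcal R^V_{X,Y}=\ker\bigl(q_*:H_2(X\#_VY;\mathbb Z)\to H_2(X\cup_VY;\mathbb Z)\bigr).
\]
This group is generated by the \emph{rim tori}, the restrictions of the circle bundle in the neck to loops in $V$.
Under $q$ a rim torus collapses to a loop, which is why its class is in the kernel.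

When $\lambda\to0$, holomorphic curves in $\mathcal Z_\lambda$ degenerate to curves in $X\cup_VY$, and of their class
$C\in H_2(Z;\mathbb Z)$ only $q_*C$, that is, the coset $C+\mathcal R^V_{X,Y}$, remains visible. How much is lost?
Write $\mathrm{GW}^Z_{g,C}\ne0$ if some genus-$g$ Gromov--Witten invariant of $(Z,\omega_Z)$ in the class $C$ is
nonzero, for some number of marked points and some constraints. If each coset contained, up to torsion, at most one
class with a nonzero invariant, nothing essential would be lost. This is the following conjecture, stated
in~\cite{TZ}.

\begin{conjecture}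
Let $Z=X\#_VY$ be a symplectic sum as above. If $C_1,C_2\in H_2(Z;\mathbb Z)$ are such that
$C_1-C_2\in\mathcal R^V_{X,Y}$ and $\mathrm{GW}^Z_{g_1,C_1}\ne0$, $\mathrm{GW}^Z_{g_2,C_2}\neq0$ for some $g_1,g_2\ge0$,
then $C_1-C_2$ is a torsion class.
\end{conjecture}

There are reasons to expect a positive answer. If $H_1(V;\mathbb Z)=0$, then $\mathcal R^V_{X,Y}=0$ and the conjecture
holds trivially. In general, $\omega_\#$ vanishes on rim tori, so all classes in a coset have the same area and, for
fixed genus, only finitely many of them can carry invariants. Moreover, the most evident way to produce classes that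
differ by rim tori, namely the monodromy of $\mathcal Z$ around $0$, never gives a counterexample:

\begin{theorem}\label{thm:restrictions}
Let $Z=X\#_VY$ be any symplectic sum and $C\in H_2(Z;\mathbb Z)$.
\begin{enumerate}
\item[(1)] For every $g$ the set $\{C'\in C+\mathcal R^V_{X,Y}:\mathrm{GW}^Z_{g,C'}\neq0\}$ is finite.
\item[(2)] Let $T$ be the monodromy of $\mathcal Z|_{\Delta\setminus0}$ on $H_2(Z;\mathbb Z)$. Then
$T(C)-C\in\mathcal R^V_{X,Y}$, and if $\mathrm{GW}^Z_{g,C}\ne0$ for some $g$, then $T(C)-C$ is torsion.
\end{enumerate}
\end{theorem}

Nevertheless the conjecture is false. In the next two theorems $\mathrm{GW}^Z_{1,C}$ denotes the genus-$1$ invariant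
without marked points.

\begin{theorem}\label{thm:main}
There are compact connected symplectic $4$-manifolds $X,Y$, a connected symplectic torus $V\subset X,Y$ with trivial
normal bundles and the same restricted symplectic form, and classes $C_\pm\in H_2(X\#_VY;\mathbb Z)$ such that
$C_+-C_-\in\mathcal R^V_{X,Y}$ has infinite order and
$|\mathrm{GW}^Z_{1,C_+}|=|\mathrm{GW}^Z_{1,C_-}|=2$.
\end{theorem}

By Theorem~\ref{thm:restrictions}(1), nonvanishing in a fixed genus can occur only at finitely many classes of a coset.
Apart from this, there is much freedom along a line in a coset: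

\begin{theorem}\label{thm:pattern}
Let $S\subset\mathbb Z\setminus\{0\}$ be finite and nonempty and $h:S\to\mathbb Z_{>0}$. There are $X,Y$ of
dimension $4$, $V=T^2$ connected with trivial normal bundles, $C_0\in H_2(Z;\mathbb Z)$ and $R\in\mathcal R^V_{X,Y}$
of infinite order such that for all $m\ne0$
\[
\mathrm{GW}^Z_{1,C_0+mR}=\begin{cases}-2h(m)&\text{if }m\in S,\\ 0&\text{if }m\notin S.\end{cases}
\]
\end{theorem}

\begin{theorem}\label{thm:dim}
Counterexamples to the conjecture with $V$ connected exist in every even dimension $\ge4$.
\end{theorem}

\subsection{The idea on a cylinder}\label{sec:idea}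

For a diffeomorphism $\varphi$ of a surface $\Sigma$, let $M_\varphi=\mathbb R\times\Sigma/(t+1,x)\sim(t,\varphi(x))$ be its
mapping torus. If $\varphi$ preserves area, $M_\varphi\times S^1_s$ is symplectic, and every fixed point $x$ gives a
holomorphic torus $T_x=\ell_x\times S^1_s$, where $\ell_x=\{[t,x]:0\le t\le1\}$. The homology class of $T_x$ depends on
the fixed point, and this can be seen on a twisted cylinder.

Let $A=(\mathbb R/2\pi)_\theta\times[0,1]_r$ and $\varphi(\theta,r)=(\theta+F(r),r)$ with $F:[0,1]\to\mathbb R$. The map
\[
M_\varphi\to(\mathbb R/\mathbb Z)\times A,\qquad [t,(\theta,r)]\mapsto(t,\theta+tF(r),r),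
\]
is well defined, as $(t+1,\theta,r)$ and $(t,\theta+F(r),r)$ have the same image, and it is a diffeomorphism. A point
$x=(\theta,r)$ is fixed if and only if $F(r)=2\pi k$ for some $k\in\mathbb Z$, and then the image of $\ell_x$ is
$t\mapsto(t,\theta+2\pi kt,r)$. It runs once around the $t$-circle and $k$ times around the core circle $a$ of the
cylinder. So
\[
[T_x]=[T_{x_0}]+k\,(a\times[S^1_s])\qquad\text{if } F(r_{x_0})=0,\ F(r_x)=2\pi k .
\]
If the end of the cylinder is glued to a disc $D\ni p$ and we form a symplectic sum along $V=T^2_{t,s}\times\{p\}$, then
$a\times[S^1_s]$ is a rim torus: $a$ is the circle normal to $V$, and $S^1_s$ is a loop in $V$. Thus \emph{the rotation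
accumulated on the way from $V$ to a fixed point is the rim torus coordinate of its class.}

Three things remain to be arranged.
\begin{enumerate}
\item[(i)] On a cylinder the fixed points come in circles. A circle at which $F'\ne0$ contributes zero to the count: it
can be perturbed to two nondegenerate fixed points of opposite sign (Section~\ref{sec:pattern}). We therefore insert a
surface of negative Euler characteristic at the level $F\approx2\pi k$ and let $\varphi$ be a slow Hamiltonian flow there.
Its fixed points are then the critical points of the Hamiltonian, all of which are saddles of the same sign.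
\item[(ii)] The rim torus must survive in $H_2(Z)$. In $M_\varphi\times S^1$ itself it bounds $D\times S^1_s$. We sum
with rational elliptic surfaces at both ends of the chain. In the complement of a fiber of such a surface every loop
is null-homologous, and this gives a $2$-cycle that meets the rim torus once.
\item[(iii)] The elliptic fibers are further holomorphic tori, so the invariant in their class $C_0$ is not
accessible by fixed points. For this reason we compare $C_0+R$ with $C_0-R$ and not with $C_0$.
\end{enumerate}

Section~\ref{sec:conv} fixes conventions and proves Theorem~\ref{thm:restrictions}. Section~\ref{sec:constr} builds $Z$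
from a surface map $\varphi$, and Section~\ref{sec:count} shows that $\mathrm{GW}^Z_{1,C_0+mR}$ with $m\ne0$ is a signed
count of fixed points. Section~\ref{sec:phi} constructs $\varphi$ and proves Theorem~\ref{thm:main}.
Section~\ref{sec:more} proves Theorems~\ref{thm:pattern} and~\ref{thm:dim}.

\section{Conventions and two general restrictions}\label{sec:conv}

\subsection{Sums}
The sum depends on a trivialization of $\mathcal N_XV\otimes\mathcal N_YV$; for a counterexample one choice suffices.
In our examples the neighborhoods of $V$ are symplectic products $V\times\{|z|<\delta\}$ in $X$ and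
$V\times\{|w|<\delta\}$ in $Y$ with Darboux coordinates $z,w$, and we trivialize by $z\otimes w$. Near $V$ the
fibration $\pi$ is then $V\times\{(z,w)\}\to\mathbb C$, $\lambda=zw$. The fiber over a small $\lambda>0$ is obtained from
the complements of smaller product neighborhoods of $V$ by gluing in $V\times A_\lambda$, where
$A_\lambda=\{zw=\lambda\}$ is an annulus. The form on $V\times A_\lambda$ is $\omega_V\oplus\nu$ with $\nu$ a positive area
form on $A_\lambda$ that is standard in $z$ near one end and standard in $w$ near the other. Any two such $\nu$ are joined by
convex combinations, so the result is well defined up to symplectic deformation. (In Gompf's model the annuli are glued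
by the area-preserving map $(r,\theta)\mapsto(\sqrt{c-r^2},-\theta)$; it is of this form.)

\subsection{Gromov--Witten invariants}
Gromov--Witten invariants are invariant under symplectic deformation and may be computed with any tame $J$, that is, any
almost complex structure with $\omega(v,Jv)>0$ for $v\ne0$. If $\mathrm{GW}_{g,C}\neq0$, then for every tame $J$ the class
$C$ is represented by a $J$-holomorphic map from a connected nodal curve of arithmetic genus $g$.

Such a map is \emph{stable} if every component on which it is constant has at least three special points (points on the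
normalization that are marked or lie over a node) in case of genus $0$, and at least one in case of genus $1$. A stable
map $u:\mathcal C\to Z$ with smooth domain is \emph{regular} if the linearization of the $J$-holomorphic equation,
including variations of the complex structure of $\mathcal C$, is surjective. If the space of genus-$g$ stable maps in
class $C$ without marked points consists of finitely many regular points with smooth domains and trivial automorphism
groups, and the virtual dimension is $0$, then the invariant $\mathrm{GW}_{g,C}$ without marked points is the number of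
these points counted with sign. The sign compares the canonical orientation of the determinant line of an isomorphism
with the orientation transported from complex linear operators. For $g=1$ and no marked points the virtual (real)
dimension is $2\langle c_1(TZ),C\rangle$.

\subsection{Proof of Theorem~\ref{thm:restrictions}}

\emph{Part (1).} Let $i:Z\to\mathcal Z$ be the inclusion. The space $\mathcal Z$ deformation retracts onto $\mathcal Z_0$,
and the restriction to $Z$ of the retraction is homotopic to $q$. Hence $\ker i_*=\ker q_*=\mathcal R^V_{X,Y}$. Since
$\omega_\#$ is the restriction of a closed form on $\mathcal Z$, it vanishes on $\mathcal R^V_{X,Y}$, and all classes in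
$C+\mathcal R^V_{X,Y}$ have the same area. Fix a tame $J$. If $\mathrm{GW}_{g,C'}\ne0$ and $C'\ne0$, then, after
forgetting marked points and contracting unstable components, $C'$ is represented by a genus-$g$ stable $J$-holomorphic
map. By Gromov compactness, every sequence of such maps with bounded area has a convergent subsequence, along which the
class is eventually constant. So only finitely many classes of the given area are represented.

\emph{Part (2).} $T$ is induced by symplectic parallel transport around $0$, hence by a symplectomorphism of $Z$. So
$\mathrm{GW}_{g,C}\ne0$ implies $\mathrm{GW}_{g,T^kC}\neq0$ for all $k$. Parallel transport also gives a homotopy in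
$\mathcal Z$ from $i$ to its composition with the monodromy map, so $\nu:=T(C)-C\in\ker i_*=\mathcal R^V_{X,Y}$. Away from
$V$, the map $\pi$ is a submersion and a trivial fibration over $\Delta$. Thus, up to isotopy, the monodromy is the
identity outside a small neighborhood of $q^{-1}(V)$. Rim tori can be pushed off this neighborhood along the neck, and they
generate $\mathcal R^V_{X,Y}$. Hence $T$ is the identity on $\mathcal R^V_{X,Y}$, and $T^kC=C+k\nu$ for all $k$. If
$\mathrm{GW}_{g,C}\ne0$ and $\nu$ had infinite order, these would be infinitely many classes in one coset with nonzero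
genus-$g$ invariants, against (1).
\qed

\section{From a surface map to a symplectic sum}\label{sec:constr}

\subsection{The input}\label{sec:input}
Let $\Sigma$ be a closed connected surface with area form $\omega_\Sigma$, let $D\ni p$ and $D'\ni p'$ be disjoint
closed discs in it, and let $\Sigma^\circ=\Sigma\setminus\mathrm{int}(D\cup D')$. Let
$a=[\partial D]\in H_1(\Sigma^\circ;\mathbb Z)$, with $\partial D$ oriented as the boundary of $D$. Fix $y\in\partial D$ and
$y'\in\partial D'$.

If $x\in\Sigma^\circ$ is a fixed point of a diffeomorphism $\varphi$ of $\Sigma^\circ$ that fixes $y$, and $c$ is a path in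
$\Sigma^\circ$ from $y$ to $x$, then $\varphi\circ c-c$ is a $1$-cycle. It replaces the winding number of
Section~\ref{sec:idea}.

\begin{definition}\label{def:adm}
An area-preserving diffeomorphism $\varphi$ of $\Sigma$ is \emph{admissible} if
\begin{enumerate}
\item[(a)] $\varphi=\mathrm{id}$ on a neighborhood $U$ of $D\cup D'$;
\item[(b)] for every fixed point $x\in\Sigma^\circ$ there are a path $c_x$ in $\Sigma^\circ$ from $y$ to $x$ and an integer
$m(x)$ with $[\varphi\circ c_x-c_x]=m(x)\,a$ in $H_1(\Sigma^\circ;\mathbb Z)$;
\item[(c)] in (b) one can take $m(y')=0$.
\end{enumerate}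
\end{definition}

Condition (c) makes the two ends of $\Sigma^\circ$ look alike. It is used twice: to see that the elliptic fibers at both
ends have the same class, and to build the cycle dual to the rim torus.

We fix an admissible $\varphi$ until the end of Section~\ref{sec:count}, together with choices of $c_x$ and $m(x)$ such that
$m(y')=0$. (Lemmas~\ref{lem:class} and~\ref{lem:order} will show that $m(x)$ is determined by $x$.) Shrinking $U$, we assume
that it consists of two disjoint open discs, slightly larger than $D$ and $D'$.

\subsection{The mapping torus piece}
Let $M_\varphi=\mathbb R\times\Sigma/(t+1,x)\sim(t,\varphi(x))$, and let $\omega_\varphi$ be the closed $2$-form on it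
induced by $\omega_\Sigma$. Put
\[
X_0=M_\varphi\times S^1_s,\qquad S^1_s=\mathbb R/\mathbb Z,\qquad \omega=\omega_\varphi+dt\wedge ds .
\]
Over $U$ this is the product $T^2\times U$ with $T^2=(\mathbb R/\mathbb Z)^2_{t,s}$. Let $V=T^2\times\{p\}$ and
$V'=T^2\times\{p'\}$. The vector fields $\partial_t,\partial_s$ span a subbundle $L\subset TX_0$ complementary to $T\Sigma$.
Let $J\partial_t=\partial_s$ and $J|_{T\Sigma}=j_t$, where $j_t$ are oriented complex structures on $\Sigma$ with
$j_{t+1}=\varphi^*j_t$, independent of $t$ on $U$. Such $j_t$ exist: take a metric $g$ on $\Sigma$, let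
$g_t=(1-\kappa(t))g+\kappa(t)\varphi^*g$ for $0\le t\le1$ with $\kappa$ smooth, $0$ near $0$ and $1$ near $1$, extend by
$g_{t+1}=\varphi^*g_t$ to all $t\in\mathbb R$, and let $j_t$ be the rotation by $90^\circ$ for $g_t$. Over $U$ all $g_t$ are
equal. $J$ is tame, as $\omega(v,Jv)=\omega_\Sigma(v_\Sigma,j_tv_\Sigma)+|v_L|^2$, where $v=v_\Sigma+v_L$ and
$\partial_t,\partial_s$ are orthonormal in $L$.

\subsection{The elliptic surface}
Let $f:Y\to\mathbb{CP}^1$ be the rational elliptic surface obtained by blowing up the $9$ base points of a generic
pencil of plane cubics. We use three of its properties.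
\begin{itemize}
\item All fibers are irreducible and reduced. Indeed, the reducible or nonreduced cubics have a line as a component and
form a family of dimension $2+5=7$ in the $9$-dimensional space of cubics. A generic pencil misses this family of
codimension~$2$.
\item $Y$ is simply connected, being a blowup of $\mathbb{CP}^2$.
\item An exceptional curve meets each fiber with intersection number $1$.
\end{itemize}

We adapt the symplectic form and the almost complex structure to a product near one fiber. Let $\omega_Y$ be a K\"ahler form with
fiber area $1$. Let $\Delta_1\subset\mathrm{int}\,\Delta_0$ be closed discs in $\mathbb{CP}^1$ with $\Delta_0$ consisting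
of regular values, and fix an oriented trivialization $f^{-1}(\Delta_0)\cong T^2\times\Delta_0$. Fiber areas of $\omega_Y$
and $dt\wedge ds$ agree, so $\omega_Y-dt\wedge ds=d\beta$ over $\Delta_0$. Let $\chi$ be a cutoff function on
$\mathbb{CP}^1$ with support in $\mathrm{int}\,\Delta_0$ and $\chi=1$ on $\Delta_1$. Put
\[
\omega'=\omega_Y-d(\chi\beta)+Kf^*\omega_{\mathbb{CP}^1},\qquad K>0 .
\]
On fibers over $\Delta_0$ it restricts to the positive form $(1-\chi)\omega_Y+\chi\,dt\wedge ds$. Over $\Delta_1$ it is the
product form $dt\wedge ds+Kf^*\omega_{\mathbb{CP}^1}$.

Next choose an almost complex structure $J$ on $Y$ with $df\circ J=i\circ df$ that is the integrable one outside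
$f^{-1}(\mathrm{int}\,\Delta_0)$ and near $f^{-1}(\partial\Delta_0)$, and over a neighborhood of $\Delta_1$ is the product of
the structure $J\partial_t=\partial_s$ on $T^2$ with $i$. Over $\Delta_0$, where $f$ is a submersion, the structures with
$df\circ J=i\circ df$ that induce the given orientation of the fibers are the sections of a bundle with contractible fibers:
one chooses an oriented complex structure on the vertical plane and, given it, an element of an affine space. So the required
extension exists.

For $K$ large, $J$ is $\omega'$-tame, so $\omega'$ is symplectic. Indeed, over $\mathbb{CP}^1\setminus\mathrm{int}\,\Delta_0$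
the form $\omega'=\omega_Y+Kf^*\omega_{\mathbb{CP}^1}$ is K\"ahler. Over $\Delta_0$, consider unit vectors $v$. The quantity
$(\omega_Y-d(\chi\beta))(v,Jv)$ is positive for vertical $v$, hence for $v$ in a neighborhood of the vertical ones, where also
$f^*\omega_{\mathbb{CP}^1}(v,Jv)\ge0$. On the compact remainder, $f^*\omega_{\mathbb{CP}^1}(v,Jv)$ is bounded below by a
positive constant, and a large $K$ suffices.

Let $F=f^{-1}(\mathrm{pt})$ with $\mathrm{pt}\in\mathrm{int}\,\Delta_1$, and let $Y'$ be a second copy of $Y$.

\subsection{The sum}
Put
\[
X=X_0\#_{V'=F}Y',\qquad V\subset X,\qquad Z=X\#_{V=F}Y ,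
\]
where $V$, $V'$ and $F$ are identified by means of the coordinates $(t,s)$. Then $V$ is a connected torus with trivial normal
bundles and with the form $dt\wedge ds$ on both sides. We perform the gluings over small discs in the interiors of $D$, $D'$
and $\Delta_1$; near each neck everything is a product $T^2\times(\text{surface})$ with product symplectic form. Let $B$ be
the surface obtained from $D\setminus\text{disc}$ and $\mathbb{CP}^1\setminus\text{disc}$ by gluing along the neck annulus. It
is a closed disc with $\partial B=\partial D$. Choose an oriented complex structure on it that equals the given ones near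
$\partial D$ and near the closure of $\mathbb{CP}^1\setminus\Delta_1$. Over the part of $B$ coming from $D$, the neck and
$\Delta_1$, let $J$ be the product with this complex structure. Do the same at the other end, with a disc $B'$,
$\partial B'=\partial D'$. We obtain a tame $J$ on $Z$ and a decomposition
\[
Z=W\cup\widehat Y\cup\widehat Y',\qquad W=M^\circ\times S^1_s,
\]
where $M^\circ$ is the mapping torus of $\varphi|_{\Sigma^\circ}$, and the cap $\widehat Y$ is the part of $Z$ over $B$. It is
diffeomorphic to the complement in $Y$ of an open tubular neighborhood of $F$, and it carries a $J$-holomorphic map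
$\hat f:\widehat Y\to B$ with irreducible and reduced fibers. Similarly for $\hat f':\widehat Y'\to B'$.

\subsection{Homology}\label{sec:homology}
For a fixed point $x\in\Sigma^\circ$ of $\varphi$, let $\ell_x=\{[t,x]:0\le t\le1\}$, oriented by $\partial_t$, and
$T_x=\ell_x\times S^1_s$. Let
\[
C_0=[T_y],\qquad R=a\times[S^1_s],\qquad C_m=C_0+mR\ (m\in\mathbb Z),
\]
where $R$ is represented by $\{t\}\times\partial D\times S^1_s$ for any $t$. This is the normal circle bundle over the
loop $\{t\}\times S^1_s$ in $V$, so $R\in\mathcal R^V_{X,Y}$. On this torus both $\omega_\varphi$ and $dt\wedge ds$ vanish,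
while $T_y$ has area $\int_{T_y}dt\wedge ds=1$. Hence
\begin{equation}\label{eq:area}
\omega(R)=0,\qquad \omega(C_m)=1 .
\end{equation}

\begin{lemma}\label{lem:class}
$[T_x]=C_{m(x)}$ for every fixed point $x\in\Sigma^\circ$. The fibers of both $\hat f$ and $\hat f'$ have class $C_0$.
\end{lemma}

\begin{proof}
For a path $c:[0,1]\to\Sigma^\circ$ from $y$ to a fixed point $x$, let $Q_c$ be the square $(t,\tau)\mapsto[t,c(\tau)]$ in
$M^\circ$. Its edge at $t=1$ is $[1,c]=[0,\varphi\circ c]$. Traversing the boundary, we find
\begin{equation}\label{eq:square}
\partial Q_c=\ell_y+\varphi\circ c-\ell_x-c ,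
\end{equation}
where $c$ and $\varphi\circ c$ are in the fiber $t=0$. So $[\ell_x]-[\ell_y]=[\varphi\circ c-c]$ in $H_1(M^\circ)$. With
$c=c_x$ the right side is $m(x)a$. Taking the product with $S^1_s$ gives the first claim. All fibers of $\hat f$ are
homologous to the fiber $T_y$ over $y\in\partial B=\partial D$, and those of $\hat f'$ to $T_{y'}$, which has class
$C_{m(y')}=C_0$ by (c).
\end{proof}

\begin{lemma}\label{lem:order}
$R$ has infinite order in $H_2(Z;\mathbb Z)$. In particular, the classes $C_m$ are pairwise distinct, and $m(x)$ is
determined by $x$.
\end{lemma}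

\begin{proof}
We construct a $2$-cycle $\Xi$ in $Z$ with $R\cdot\Xi=\pm1$: a strip in $W$ swept out by a path from $y$ to $y'$, closed up in
the two caps.

We first show that loops in the caps bound, that is, $H_1(\widehat Y)=H_1(\widehat Y')=0$. Let $Y^\circ\cong\widehat Y$ be the
complement of an open tubular neighborhood of $F$ in $Y$ and consider
\[
H_2(Y)\to H_2(Y,Y^\circ)\to H_1(Y^\circ)\to H_1(Y)=0 .
\]
By excision and the K\"unneth formula, $H_2(Y,Y^\circ)\cong H_2(F\times(\text{disc},\text{circle}))\cong H_0(F)=\mathbb Z$,
and the first map is, up to sign, the intersection number with $F$. It is onto because an exceptional curve has intersection number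
$1$ with $F$. So $H_1(Y^\circ)=0$. The same holds for $\widehat Y'$.

Let $b\subset U\cap\Sigma^\circ$ be a circle parallel to $\partial D$ in the interior of $\Sigma^\circ$. Let $c=c_{y'}$ be the
path from $y$ to $y'$ in (c). A perturbation of $c$ rel endpoints does not affect $[\varphi\circ c-c]=0$, so we may assume that
$c$ is transverse to $b$. There is a $2$-chain $e$ in $\Sigma^\circ$ with $\partial e=c-\varphi\circ c$. Place it in the fiber
$t=0$ of $M^\circ$. By \eqref{eq:square}, $\partial(Q_c+e)=\ell_y-\ell_{y'}$. Put $Q_c+e$ in $M^\circ\times\{s=0\}\subset W$. The
loops $\ell_y$ and $\ell_{y'}$ are in $\partial\widehat Y$ and $\partial\widehat Y'$, and they bound chains in $\widehat Y$ and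
$\widehat Y'$ by the first step. Together these chains form a cycle $\Xi$.

Represent $R$ by the torus $\{t=\frac12\}\times b\times S^1_s$. It is disjoint from $\widehat Y$, $\widehat Y'$ and from $e$, which
has $t=0$. It meets $Q_c$ where $t=\frac12$, $s=0$ and $c$ crosses $b$. There the torus has tangent vectors $\partial_s,\dot b$
and $Q_c$ has tangent vectors $\partial_t,\dot c$, so the intersection is transverse and its sign is, up to a common factor,
that of the crossing of $c$ with $b$. The crossings sum to $\pm1$, because $b$ separates $\Sigma$ into a disc containing $y$ and a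
part containing $y'$. Hence $R\cdot\Xi=\pm1$, and $R$ has infinite order. The last claim follows with Lemma~\ref{lem:class}.
\end{proof}

\begin{remark}
Both caps are needed. If $Y$ is replaced by $T^2\times S^2$ with fiber $T^2$, the sum with it does not change
anything, and $R$ bounds $\{t\}\times D\times S^1_s$. If $Y'$ is replaced by $T^2\times S^2$, then $R$ bounds at the other end,
since $a=-[\partial D']$ in $H_1(\Sigma^\circ)$ with $\partial D'$ oriented as the boundary of $D'$.
\end{remark}

\section{Genus-one curves are fixed points}\label{sec:count}

The aim of this section is the following count. As before, $\mathrm{GW}^Z_{1,C}$ is the invariant without marked points.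

\begin{proposition}\label{prop:count}
Let $m\ne0$. Suppose there are only finitely many fixed points $x\in\Sigma^\circ$ of $\varphi$ with $m(x)=m$, and each of
them satisfies $\operatorname{tr}d_x\varphi>2$ or $|\operatorname{tr}d_x\varphi|<2$. Then
\[
\mathrm{GW}^Z_{1,C_m}=\sum_{x\in\Sigma^\circ,\ \varphi(x)=x,\ m(x)=m}\operatorname{sign}\det(1-d_x\varphi).
\]
\end{proposition}

Here $\det(1-A)=2-\operatorname{tr}A$ for $A\in SL_2(\mathbb R)$, so the sign is $-1$ if
$\operatorname{tr}>2$ and $+1$ if $|\operatorname{tr}|<2$.

\subsection{Finding all curves}

\begin{lemma}\label{lem:curves}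
Let $m\ne0$. Every stable $J$-holomorphic map of genus $1$ without marked points in class $C_m$ is, up to
reparametrization, the embedding of a torus $T_x$ with $x\in\Sigma^\circ$ a fixed point of $\varphi$ and $m(x)=m$.
\end{lemma}

The proof uses a closed form $\sigma$ that is nonnegative on holomorphic curves and integrates to $0$ over $C_m$. It
confines each curve either to a cap or to a leaf of the foliation tangent to $L$.

\begin{proof}
Choose a smooth $\rho:\Sigma\to[0,1]$ with $\rho^{-1}(0)=D\cup D'$, vanishing to infinite order along the boundary of
$D\cup D'$, and with $\rho=1$ outside $U$. Since $\varphi=\mathrm{id}$ on $U$, $\rho$ is $\varphi$-invariant and defines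
a function on $M_\varphi$. The form $\sigma=\rho\,\omega_\varphi$ is closed, because locally it is pulled back from the
surface $\Sigma$. On $Z$, let $\rho$ and $\sigma$ be given by these on $W$ and by $0$ on the caps. Then
$\{\rho=0\}=\widehat Y\sqcup\widehat Y'$, and on $W$
\[
\sigma(v,Jv)=\rho\,\omega_\Sigma(v_\Sigma,j_tv_\Sigma)\ge0,
\]
with equality, where $\rho>0$, only for $v\in L$. The classes $C_0$ and $R$ are represented by tori over subsets of
$\partial D$, where $\rho=0$. So $\sigma(C_m)=0$.

Let $u:\mathcal C\to Z$ be a stable map as in the lemma. Then $\int u^*\sigma=0$ and $u^*\sigma\ge0$ pointwise, so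
$u^*\sigma\equiv0$. Hence wherever $\rho\circ u>0$, the image of $du$ is in $L$. Since $d\rho|_L=0$, $\rho\circ u$ is locally
constant on the open set where it is positive. So for $c>0$ the set $\{\rho\circ u=c\}$ is open and closed in each component
of $\mathcal C$. Hence $\rho\circ u$ is constant on each component and, as $\mathcal C$ is connected, $\rho\circ u\equiv c$ for some
$c\ge0$.

\emph{Case $c=0$.} Then $u(\mathcal C)$ is in $\widehat Y$ or in $\widehat Y'$, say in $\widehat Y$; the other case is the same.
Since $J$ is a product over $U$, the map $\hat f$ extends holomorphically to a neighborhood of $\widehat Y$. Thus $\hat f\circ u$ is a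
holomorphic map from a compact connected nodal curve to a closed disc in a slightly larger open disc. By the maximum principle it is
constant. So $u$ maps into one irreducible and reduced fiber, and $C_m=d\,C_0$ for some $d\ge0$ by Lemma~\ref{lem:class}. By
\eqref{eq:area}, $d=1$. So $mR=0$, which contradicts Lemma~\ref{lem:order}. Here $m\neq0$ is essential: all
smooth fibers of the caps are genus-$1$ curves of class $C_0$.

\emph{Case $c>0$.} Then $u$ is everywhere tangent to the foliation by $L$. In a foliation chart it stays in one
plaque, so it is a holomorphic map into a single leaf $\ell\times S^1_s$ with its leaf topology, where $\ell$ is an orbit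
of $\partial_t$. If $\ell$ is not closed, the leaf is a noncompact Riemann surface, so $u$ is constant, against
$\omega(C_m)=1$. If $\ell$ is closed of minimal period $d$, then $d$ is a positive integer, the leaf is a torus of area $d$, and
$1=\omega(C_m)=kd$, where $k$ is the total degree of $u$. So $k=d=1$ and $\ell=\ell_x$ for a fixed point $x$ with
$\rho(x)=c>0$, in particular $x\in\Sigma^\circ$. By Lemmas~\ref{lem:class} and~\ref{lem:order}, $m(x)=m$.

Exactly one component of $\mathcal C$ is nonconstant. It has degree $1$ over the torus, so it is mapped isomorphically and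
has genus $1$. As $\mathcal C$ has arithmetic genus $1$, the dual graph is a tree and all other components are rational
and constant. If there were other components, one of them would be an end of the tree. It would have only one special point, against stability.
\end{proof}

\subsection{Regularity}

Let $x\in\Sigma^\circ$ be a fixed point with $m(x)\ne0$. Then $x\notin U$: a point of $U\cap\Sigma^\circ$ can be joined to $y$ or
$y'$ by a path on which $\varphi=\mathrm{id}$, and $m(y)=m(y')=0$. Put $A=d_x\varphi$, which preserves the area form
$\omega_x:=\omega_\Sigma|_{T_x\Sigma}$. Let $j_t$ denote also the restriction of $j_t$ to $T_x\Sigma$; it satisfies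
$j_{t+1}=A^{-1}j_tA$. The normal bundle of $T_x$ is $\mathbb R\times S^1_s\times T_x\Sigma/(t+1,s,\xi)\sim(t,s,A\xi)$.
On its sections consider
\begin{equation}\label{eq:Dx}
D_x\xi=\partial_t\xi+j_t\,\partial_s\xi,\qquad \xi:\mathbb R\times S^1_s\to T_x\Sigma,\quad A\,\xi(t+1,s)=\xi(t,s).
\end{equation}

\begin{lemma}\label{lem:Dx}
If $\det(1-A)\ne0$, then $D_x$ is an isomorphism. More generally, this holds for the operator \eqref{eq:Dx} defined by any
$A\in Sp(T_x\Sigma,\omega_x)$ with $\det(1-A)\ne0$ and any family of oriented complex structures on $T_x\Sigma$ with
$j_{t+1}=A^{-1}j_tA$.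
\end{lemma}

\begin{proof}
Let $D_x\xi=0$. Then $\partial_t\xi=-j_t\partial_s\xi$ and
$\omega_x(\partial_t\xi,\partial_s\xi)=\omega_x(\partial_s\xi,j_t\partial_s\xi)\ge0$. On the other hand
\[
\omega_x(\partial_t\xi,\partial_s\xi)\,dt\wedge ds=\tfrac12\,d\bigl(\omega_x(\xi,\partial_t\xi)\,dt+\omega_x(\xi,\partial_s\xi)\,ds\bigr),
\]
and the $1$-form on the right is well defined on the torus because $A$ preserves $\omega_x$. Integrating, we get
$\partial_s\xi=0$, hence $\partial_t\xi=0$. So $\xi$ is constant with $A\xi=\xi$, and $\xi=0$. The bundle is pulled back from
the $t$-circle, so it has $c_1=0$. The real Cauchy--Riemann operator $D_x$ on it has index $2c_1+2(1-g)=0$ with $g=1$. So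
$D_x$ is an isomorphism.
\end{proof}

\begin{lemma}\label{lem:regular}
If $\det(1-A)\neq0$, then $T_x$ is an isolated regular point of the moduli space, has trivial automorphism group, and
its sign is the sign of the isomorphism $D_x$.
\end{lemma}

\begin{proof}
Near $T_x$ use coordinates $(t,s,\xi)$ with $\xi$ in a neighborhood of $x$ in $\Sigma$ and
$(t+1,s,\xi)\sim(t,s,\varphi(\xi))$. There $J=J_L\oplus j_t(\xi)$ with $J_L\partial_t=\partial_s$ constant. Let $u_0$ be the
inclusion of $T_x$. At a solution, the linearization of the $J$-holomorphic equation does not depend on the choice of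
coordinates, and in the present ones it is
\[
\eta\mapsto\tfrac12\bigl(d\eta+J\,d\eta\circ i+(\partial_\eta J)\,du_0\circ i\bigr).
\]
The last term vanishes: $du_0$ takes values in $L$, where $J$ is constant. Evaluating on $\partial_t$ we see that, up to a
constant factor, the linearization is $\bar\partial\oplus D_x$, with $\bar\partial$ acting on sections of the trivial bundle
$L=TT^2$.

The kernel of $\bar\partial$ on $L$ consists of the constant fields, that is, of the infinitesimal translations of the
domain. A variation $k$ of the complex structure of the domain contributes the term $\frac12J\,du_0\,k$. As $du_0:TT^2\to L$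
is an isomorphism, the tangent space to the Teichm\"uller space, which has complex dimension $1$, maps isomorphically onto
$\operatorname{coker}\bar\partial=H^{0,1}(TT^2)$. So, after adding the variations of the domain and dividing by
reparametrizations, the $L$-part becomes a complex linear isomorphism. It contributes the sign $+1$. The normal part is
the isomorphism $D_x$. There are no nontrivial automorphisms, since $u_0$ is an embedding.
\end{proof}

\subsection{The sign}

\begin{lemma}\label{lem:sign}
The sign of $D_x$ is $-1$ if $\operatorname{tr}A>2$ and $+1$ if $|\operatorname{tr}A|<2$.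
\end{lemma}

The point is that, after a change of trivialization and a deformation through isomorphisms, the operator has constant
coefficients. Then only its action on constant functions can contribute a sign.

\begin{proof}
In both cases $A=e^{\mathcal B}$ with $\operatorname{tr}\mathcal B=0$ and $\det(1-e^{\tau\mathcal B})\ne0$ for
$0<\tau\le1$. If $\operatorname{tr}A>2$, then $A$ is conjugate to $\mathrm{diag}(e^{\mu},e^{-\mu})$ with $\mu>0$, and
$\det\mathcal B=-\mu^2<0$. If $|\operatorname{tr}A|<2$, then $A$ is conjugate to a rotation by an angle
$\alpha\in(0,2\pi)$, and $\det\mathcal B=\alpha^2>0$.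

Substitute $\xi=e^{-t\mathcal B}\eta$. The condition $A\xi(t+1,s)=\xi(t,s)$ becomes periodicity of $\eta$, and
\[
D_x\xi=e^{-t\mathcal B}\bigl(\partial_t\eta+\tilde j_t\,\partial_s\eta-\mathcal B\eta\bigr),\qquad
\tilde j_t=e^{t\mathcal B}j_te^{-t\mathcal B}\ \text{periodic}.
\]
So we consider the operators $\partial_t+\tilde j_t\partial_s-\mathcal B$ on functions $T^2\to T_x\Sigma$, where $\tilde j_t$
is any periodic family of oriented linear complex structures. Reversing the substitution, we see that each of them is an
operator as in Lemma~\ref{lem:Dx}, hence an isomorphism. Convex combinations of the metrics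
$\omega_x(\cdot,\tilde j_t\cdot)$ give a path between any two such families, and the orientation of the determinant line is
continuous along the path. So the sign does not depend on $\tilde j_t$, and we may take $\tilde j_t=j$ constant. The operators
\[
D_\tau=\partial_t+j\,\partial_s-\tau\mathcal B,\qquad 0<\tau\le1,
\]
arise in the same way from $e^{\tau\mathcal B}$ instead of $A$, so all of them are isomorphisms by Lemma~\ref{lem:Dx}, and have the same
sign. Let $\tau$ be so small that $\tau\|\mathcal B\|<2\pi$, in the norm given by the metric $\omega_x(\cdot,j\cdot)$.

For $0\le\tau'\le\tau$ the operator $D_{\tau'}$ preserves the splitting of functions into constants and functions of mean zero. On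
the Fourier mode $e^{2\pi j(kt+ls)}v$, the operator $\partial_t+j\partial_s$ is multiplication by $2\pi j(k+jl)$, of absolute
value at least $2\pi$ if $(k,l)\ne(0,0)$. So $D_{\tau'}$ is an isomorphism on functions of mean zero. On constants it is
$-\tau'\mathcal B$. Let $\tau'$ run from $0$ to $\tau$. Along this path the determinant line of
$D_{\tau'}$ is canonically that of the linear map $-\tau'\mathcal B:T_x\Sigma\to T_x\Sigma$, namely
$\Lambda^2T_x\Sigma\otimes(\Lambda^2T_x\Sigma)^*$. At $\tau'=0$ the operator is complex linear, with kernel and cokernel the
constants, so the prescribed orientation of this line is the standard one. At $\tau'=\tau$ the isomorphism $D_\tau$ therefore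
has the sign of $\det(-\tau\mathcal B)=\tau^2\det\mathcal B$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
The virtual dimension is $2\langle c_1(TZ),C_m\rangle=0$, because over the tori $T_y$ and
$\{t\}\times\partial D\times S^1_s$, which represent $C_0$ and $R$, the bundle $TZ$ is the sum of the trivial bundle $L$ and a
bundle pulled back from a circle. By Lemma~\ref{lem:class}, every fixed point $x\in\Sigma^\circ$ with $m(x)=m$ gives a
holomorphic torus of class $C_m$, and distinct points give distinct tori. By Lemma~\ref{lem:curves} there are no other stable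
maps in this class. By Lemma~\ref{lem:regular} these are regular points with smooth domains and trivial automorphism groups, and
their signs are those of Lemma~\ref{lem:sign}.
\end{proof}

\section{The surface map and the proof of Theorem~\ref{thm:main}}\label{sec:phi}

\subsection{Construction}
Fix $N\ge1$, integers $h_1,\dots,h_N\ge1$ and nonzero integers $m_1,\dots,m_N$; put $m_0=m_{N+1}=0$. Let $\Sigma$ be the
chain
\[
\Sigma=D\cup A_1\cup\Sigma_1\cup A_2\cup\dots\cup\Sigma_N\cup A_{N+1}\cup D'
\]
glued along circles, where $D,D'$ are closed discs, $A_i=(\mathbb R/2\pi)_\theta\times[0,1]_r$, and $\Sigma_i$ has genus $h_i$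
and two boundary circles, the incoming one next to $A_i$ and the outgoing one next to $A_{i+1}$.

On $\Sigma_i$ take a Morse function $H_i$ that is minimal on the incoming and maximal on the outgoing boundary circle, with
exactly $2h_i=-\chi(\Sigma_i)$ critical points, all saddles (a height function on a vertical chain of $h_i$ handles). Choose
collar coordinates $(\theta,r)$ with $H_i=r+\text{const}$ near both ends, and an area form $\omega_\Sigma$ on $\Sigma$ that
equals $dr\wedge d\theta$ on these collars and on the $A_i$, with $r$ increasing from $D$ to $D'$. The circles
$r=\text{const}$, oriented by $\partial_\theta$, satisfy $\partial\Sigma_i=(\text{outgoing})-(\text{incoming})$, so they all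
represent the class $a=[\partial D]$ in $H_1(\Sigma^\circ)$. We use the convention $\iota_{X_H}\omega_\Sigma=-dH$. Then
$X_{H_i}=\partial_\theta$ on the collars.

Let $\varepsilon_0=\varepsilon_{N+1}=0$ and $\varepsilon_i\in\{\varepsilon,-\varepsilon\}$ for $1\le i\le N$, with
$\varepsilon>0$ small. Let $F_i:[0,1]\to\mathbb R$ be smooth functions, constant near $0$ and near $1$, with
\begin{equation}\label{eq:F}
F_i=2\pi m_{i-1}+\varepsilon_{i-1}\ \text{ near } r=0,\qquad F_i=2\pi m_i+\varepsilon_i\ \text{ near } r=1 .
\end{equation}
Define $\varphi$ by
\begin{itemize}
\item $\varphi=\mathrm{id}$ on $D\cup D'$;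
\item $\varphi(\theta,r)=(\theta+F_i(r),r)$ on $A_i$;
\item $\varphi={}$the time-one map of $\varepsilon_iX_{H_i}$ on $\Sigma_i$, which is $(\theta+\varepsilon_i,r)$ on the collars.
\end{itemize}
The pieces fit together modulo $2\pi$ to an area-preserving diffeomorphism, which is the identity near $D\cup D'$.
Adding a multiple of $2\pi$ to $F_i$ would not change $\varphi$. With the normalization \eqref{eq:F}, $F_i$ is the rotation
accumulated since $D$, as in Section~\ref{sec:idea}.

\begin{lemma}\label{lem:saddles}
For $\varepsilon$ small, the fixed points of $\varphi$ in $\Sigma_i$ are exactly the $2h_i$ critical points of $H_i$, and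
there $\operatorname{tr}d\varphi>2$.
\end{lemma}

\begin{proof}
A fixed point lies on an $\varepsilon$-periodic solution $\gamma$ of $\dot\gamma=\pm X_{H_i}(\gamma)$. There is none in the
collars if $\varepsilon<2\pi$. Otherwise, for $\varepsilon$ small, $\gamma$ lies in one convex chart of a fixed finite atlas,
in which the field has a Lipschitz constant $K$. Since $\dot\gamma$ has mean $0$,
\[
|\dot\gamma(t)|\le\max_s|\dot\gamma(t)-\dot\gamma(s)|\le K\max_s|\gamma(t)-\gamma(s)|\le K\varepsilon\max|\dot\gamma| ,
\]
so $\dot\gamma=0$ once $K\varepsilon<1$. At a saddle, the linearization of $X_{H_i}$ is traceless with negative determinant.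
So it has eigenvalues $\pm\mu$ with $\mu>0$, and $\operatorname{tr}d\varphi=e^{\varepsilon\mu}+e^{-\varepsilon\mu}>2$.
\end{proof}

\begin{lemma}\label{lem:adm}
The map $\varphi$ is admissible, with $m(x)=m_i$ if $x\in\Sigma_i$ is a critical point of $H_i$, and
$m(x)=k$ if $x\in A_i$ with $F_i(r_x)=2\pi k$.
\end{lemma}

\begin{proof}
These are all the fixed points in $\Sigma^\circ$ by Lemma~\ref{lem:saddles}. Let $x$ be one of them, and let $c$ be a path
in $\Sigma^\circ$ from $y$ to $x$ that passes once through each intermediate region. Let $c'$ be the part of $c$ in one
region. Connect $\varphi$ to the identity in this region by $\varphi_\tau$, $0\le\tau\le1$, where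
$\varphi_\tau(\theta,r)=(\theta+\tau F_i(r),r)$ on $A_i$, and $\varphi_\tau$ is the time-$\tau$ map of $\varepsilon_iX_{H_i}$ on
$\Sigma_i$. For a point $z$ call $\tau\mapsto\varphi_\tau(z)$ its \emph{track} in this region. The boundary of the square
$(\tau,v)\mapsto\varphi_\tau(c'(v))$ shows that, modulo boundaries,
\[
\varphi\circ c'-c'=(\text{track of the final point of }c')-(\text{track of the initial point of }c').
\]
Sum over the regions.
\begin{itemize}
\item At $y$ the track is constant, as $F_1=0$ near $r=0$.
\item At the interface from $A_j$ to $\Sigma_j$ we get an arc of angle $2\pi m_j+\varepsilon_j$ minus an arc of angle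
$\varepsilon_j$ with the same starting point, which is a cycle of class $m_ja$.
\item At the interface from $\Sigma_j$ to $A_{j+1}$ we get an arc of angle $\varepsilon_j$ minus an arc of angle
$2\pi m_j+\varepsilon_j$, which is a cycle of class $-m_ja$.
\item At $x$ the track is constant if $x$ is a critical point, and a cycle of class $ka$ if $x\in A_i$ and
$F_i(r_x)=2\pi k$.
\end{itemize}
The contributions of the regions $\Sigma_j$ that are traversed completely cancel. If $x\in\Sigma_i$, what remains is
$m_ia$; if $x\in A_i$, it is $ka$. For $x=y'$, which is at the end $r=1$ of $A_{N+1}$, we have $F_{N+1}=0$, so $m(y')=0$.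
\end{proof}

\begin{figure}[t]
\centering
\begin{tikzpicture}[x=1.05cm,y=1.0cm]
\draw[->] (-0.2,0)--(11.6,0);
\draw[dashed,gray] (0,1)--(11.2,1);
\draw[dashed,gray] (0,-1)--(11.2,-1);
\node[left] at (-0.2,1) {$2\pi$};
\node[left] at (-0.2,0) {$0$};
\node[left] at (-0.2,-1) {$-2\pi$};
\foreach \x in {0.8,2.6,4.4,6.8,8.6,10.4} \draw[dotted] (\x,-1.4)--(\x,1.5);
\node at (0.4,1.7) {$D$};
\node at (1.7,1.7) {$A_1$};
\node at (3.5,1.7) {$\Sigma_1$};
\node at (5.6,1.7) {$A_2$};
\node at (7.7,1.7) {$\Sigma_2$};
\node at (9.5,1.7) {$A_3$};
\node at (10.8,1.7) {$D'$};
\draw[thick] (0,0)--(1.0,0)..controls (1.5,0) and (1.9,0.8)..(2.4,0.8)--(2.8,0.8);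
\draw[thick,dashed] (2.8,0.8)--(4.2,0.8);
\draw[thick] (4.2,0.8)--(4.6,0.8)..controls (5.2,0.8) and (6.0,-0.8)..(6.6,-0.8)--(7.0,-0.8);
\draw[thick,dashed] (7.0,-0.8)--(8.4,-0.8);
\draw[thick] (8.4,-0.8)--(8.8,-0.8)..controls (9.3,-0.8) and (9.7,0)..(10.2,0)--(11.2,0);
\fill (3.2,1) circle (2.2pt);
\fill (3.8,1) circle (2.2pt);
\fill (7.4,-1) circle (2.2pt);
\fill (8.0,-1) circle (2.2pt);
\draw[fill=white] (5.6,0) circle (2.2pt);
\end{tikzpicture}
\caption{The accumulated rotation along the chain $\Sigma$ in the proof of Theorem~\ref{thm:main}. It is
$2\pi-\varepsilon$ on the collars of $\Sigma_1$ and $-2\pi+\varepsilon$ on those of $\Sigma_2$, and stays strictly between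
$-2\pi$ and $2\pi$. (Inside $\Sigma_1$ and $\Sigma_2$, where the line is dashed, $\varphi$ is not a rotation.) Fixed points in
the annuli (for example the circle marked by the white dot) occur only at rotation $0$ and have $m(x)=0$. The black dots are the
two saddles in $\Sigma_1$, with $m(x)=1$, and the two saddles in $\Sigma_2$, with $m(x)=-1$.}
\label{fig:twist}
\end{figure}

\subsection{Proof of Theorem~\ref{thm:main}}
Let $N=2$, $h_1=h_2=1$, $(m_1,m_2)=(1,-1)$, $(\varepsilon_1,\varepsilon_2)=(-\varepsilon,\varepsilon)$, and let the $F_i$ be
monotone. By \eqref{eq:F},
\[
F_1:\ 0\nearrow2\pi-\varepsilon,\qquad F_2:\ 2\pi-\varepsilon\searrow-2\pi+\varepsilon,\qquad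
F_3:\ -2\pi+\varepsilon\nearrow0 ;
\]
see Figure~\ref{fig:twist}. The signs of $\varepsilon_1,\varepsilon_2$ are chosen so that all $|F_i|<2\pi$. Hence $F_i(r)\in2\pi\mathbb Z$ only
if $F_i(r)=0$, and by Lemma~\ref{lem:adm} all fixed points in the annuli have $m(x)=0$. The fixed points with $m(x)=1$ are the
two saddles in $\Sigma_1$, those with $m(x)=-1$ are the two saddles in $\Sigma_2$, and $\operatorname{tr}d\varphi>2$ at all four.

Let $X,Y,V,Z$ be as in Section~\ref{sec:constr} and $C_\pm=C_{\pm1}$. Proposition~\ref{prop:count} gives
\[
\mathrm{GW}^Z_{1,C_1}=\mathrm{GW}^Z_{1,C_{-1}}=-2,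
\]
while $C_+-C_-=2R\in\mathcal R^V_{X,Y}$ has infinite order by Lemma~\ref{lem:order}. So the conjecture is false. \qed

\begin{remark}
If one prefers invariants with marked points, insert $[\omega]$ at one point. Since $\omega(C_{\pm1})=1$, the divisor equation
gives the same value.
\end{remark}

\section{Prescribed patterns and higher dimensions}\label{sec:more}

\subsection{Proof of Theorem~\ref{thm:pattern}}\label{sec:pattern}
Let $S=\{m_1,\dots,m_N\}$ with distinct $m_i$, let $h_i=h(m_i)$, and take all $\varepsilon_i=\varepsilon$ ($1\le i\le N$) in
Section~\ref{sec:phi}. The saddles now give the required values. But for general $m_i$ the rotation has to cross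
multiples of $2\pi$, which produces circles of fixed points, and we show that they contribute zero.

Consecutive $m_i$ are distinct, including $m_0=m_{N+1}=0$. So we can choose $F_i$ strictly monotone apart from the constant
end pieces, and linear with nonzero slope near each point of the non-constant part where $F_i\in2\pi\mathbb Z$. On the end
pieces $F_i$ is $0$, $2\pi m_i+\varepsilon$ or $2\pi m_{i-1}+\varepsilon$. By Lemma~\ref{lem:adm}, besides the saddles and fixed points with
$m(x)=0$, $\varphi$ has only finitely many circles of fixed points $\{r=r_*\}\subset A_i$, with $0<r_*<1$ and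
\[
F_i(r)=2\pi k+\lambda(r-r_*)\ \text{ near }r_*,\qquad\lambda\ne0 ,\quad k\ne0 .
\]

For each such circle choose $\eta>0$ such that this formula holds for $|r-r_*|\le3\eta$ and $3\eta|\lambda|<2\pi$, and such that
the annuli $|r-r_*|\le3\eta$ for the different circles are disjoint and lie in the non-constant parts. In each of these annuli
replace $\varphi$ by $\varphi\circ\psi$. Here $\psi$ is the time-one map of the Hamiltonian $\tau\chi(r)\cos\theta$ with
$\tau\ne0$ small and $\chi$ a cutoff function with support in $|r-r_*|<3\eta$ and equal to $1$ for $|r-r_*|\le2\eta$. With our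
conventions $X_H=(\partial_rH)\,\partial_\theta-(\partial_\theta H)\,\partial_r$, so for $|r-r_*|\le\eta$ and $|\tau|<\eta$ we have
$\psi(\theta,r)=(\theta,r+\tau\sin\theta)$ and
\[
(\varphi\circ\psi)(\theta,r)=\bigl(\theta+2\pi k+\lambda(r+\tau\sin\theta-r_*),\ r+\tau\sin\theta\bigr).
\]
The fixed points there are those with $\sin\theta=0$ and $r=r_*$, that is, $(0,r_*)$ and $(\pi,r_*)$. For
$\eta\le|r-r_*|\le3\eta$, $\varphi$ rotates by an angle that modulo $2\pi$ is bounded away from $0$, so for $\tau$ small there are no other fixed
points. At the two points, in the coordinates $(\theta,r)$,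
\[
d(\varphi\circ\psi)=\begin{pmatrix}1&\lambda\\0&1\end{pmatrix}\begin{pmatrix}1&0\\ \tau\cos\theta&1\end{pmatrix}
=\begin{pmatrix}1+\lambda\tau\cos\theta&\lambda\\ \tau\cos\theta&1\end{pmatrix},\qquad
\operatorname{tr}=2+\lambda\tau\cos\theta .
\]
So for $\tau$ small one of them has $\operatorname{tr}>2$ and the other has $|\operatorname{tr}|<2$.

Let now $\psi$ denote the composition of these maps over all circles. The new map $\varphi\circ\psi$ is admissible with the same
values $m(x)$. Indeed, all its fixed points, including $y$ and $y'$, are fixed points
of $\varphi$ and are fixed throughout the Hamiltonian isotopy from $\mathrm{id}$ to $\psi$: the two new points on each circle are zeros of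
the Hamiltonian vector field, and the others are outside its support. So $\psi\circ c\simeq c$ rel endpoints, hence
$[\varphi\circ\psi\circ c-c]=[\varphi\circ c-c]$, for the paths $c$ in Lemma~\ref{lem:adm}. Near $D\cup D'$ nothing has
changed.

Let $m\neq0$. In Proposition~\ref{prop:count} for the new map, the two fixed points from each circle with $k=m$ contribute
$-1$ and $+1$, and each saddle contributes $-1$. The saddles with $m(x)=m$ are the $2h(m)$ saddles in the $\Sigma_i$ with $m_i=m$ if
$m\in S$, and there are none if $m\notin S$. So the invariant is $-2h(m)$ or $0$, respectively. $R$ has infinite order by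
Lemma~\ref{lem:order}. \qed

\subsection{Proof of Theorem~\ref{thm:dim}}
Let $X,Y,V,Z$ be as in the proof of Theorem~\ref{thm:main}, let $P=(S^2)^n$, $n\ge0$, and consider
$(X\times P,Y\times P,V\times P)$. The normal bundles are trivial, $V\times P$ is connected, and the sum is $Z\times P$. The class
$R\times\mathrm{pt}$ is the class of a rim torus, and has infinite order by the K\"unneth formula.

Use the product of $J$ with the standard complex structure on $P$. In a stable map of class $(C_{\pm1},0)$, the components
in the factors $S^2$ are holomorphic of total degree $0$, hence constant. So the genus-$1$ moduli space without marked points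
is
\[
(\text{two regular points for }Z)\times P .
\]
The linearization is that of $Z$, which is an isomorphism after including variations of the domain and dividing by
reparametrizations, plus $\bar\partial$ on the trivial bundle with fiber $T_\mathbf pP$, $\mathbf p\in P$, over a torus. The
latter has kernel $T_\mathbf pP$, the tangent space of the moduli space, and cokernel $H^{0,1}(T^2)\otimes T_\mathbf pP$. So
the moduli space is a closed manifold whose tangent spaces are the kernels, and the cokernels form the obstruction bundle
$H^{0,1}(T^2)\otimes TP\cong TP$ on each copy of $P$. The virtual dimension is $0$, and in this situation the virtual class is the Euler class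
of the obstruction bundle. Hence
\[
\mathrm{GW}^{Z\times P}_{1,(C_{\pm1},0)}=\chi(P)\,\mathrm{GW}^Z_{1,C_{\pm1}}=2^n\,\mathrm{GW}^Z_{1,C_{\pm1}}\ne0 .
\]
The difference of the two classes is $2(R\times\mathrm{pt})$, which has infinite order. The dimension is $4+2n$. \qed

\begin{thebibliography}{9}
\bibitem{TZ} Mohammad F. Tehrani and Aleksey Zinger, \emph{On Symplectic Sum Formulas in Gromov-Witten Theory},
arXiv:1404.1898 (2014).
\end{thebibliography}

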